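\title{Positive Sasakian manifolds without extremal Sasakian metrics}

\begin{abstract}
We construct infinitely many closed $7$-manifolds that admit a positive Sasakian structure but on which no Sasakian structure has an extremal metric. They are free quotients of the links of the singularities $z_0z_2+z_1z_3+w^q=0$ by groups $\mathbb Z_p\rtimes\mathbb Z_8$. The fundamental group and the cohomology of the universal cover determine the transverse geometry of every Sasakian structure: the leaf space of the lifted structure is $\mathbb P^3$ with multiplicity $q$ along a smooth quadric, and it has no invariant holomorphic vector field. An extremal metric would therefore be Einstein after a transverse homothety, and this contradicts the Lichnerowicz--Obata eigenvalue bound. In dimension $3$ there is no such example.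
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed manifold of dimension $2n+1$. A \emph{Sasakian structure} on $M$ is a quadruple $(\xi,\eta,\Phi,g)$, where $\eta$ is a contact form, $\xi$ is its Reeb vector field, $g$ is a compatible Riemannian metric and $\Phi$ is a $(1,1)$-tensor field, such that the metric cone $C(M)=(M\times\mathbb R^+,\,dr^2+r^2g)$ is K\"ahler. The orbits of $\xi$ form a one-dimensional foliation $\mathcal F_\xi$ with a transverse K\"ahler structure. The structure is \emph{quasi-regular} if all orbits of $\xi$ are closed; the leaf space is then a compact K\"ahler orbifold. The structure is \emph{positive} if the basic first Chern class $c_1(\mathcal F_\xi)$ is represented by a positive definite basic $(1,1)$-form, and $M$ is a \emph{positive Sasakian manifold} if it admits a positive Sasakian structure. For a quasi-regular structure, positivity says that the anticanonical class of the leaf space orbifold is positive.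

Let $\mathcal S(\xi)$ be the space of Sasakian structures that have the same Reeb field $\xi$, the same transverse holomorphic structure and the same basic class $[d\eta]_B$ as the given one; it plays the role of a K\"ahler class. The metric $g$ is \emph{extremal} if it is a critical point of $g\mapsto\int_Ms_g^2\,d\mu_g$ on $\mathcal S(\xi)$, where $s_g$ is the scalar curvature. Equivalently, the gradient of $s_g$ is a transversally holomorphic vector field, and this is the form of the definition that we use. Metrics of constant scalar curvature are extremal, and they are the only extremal ones when there is no nonzero transversally holomorphic field for the gradient to be. The following question is posed by Boyer, Galicki and Simanca~\cite{BGS}.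

\begin{quote}
Is there a closed manifold that admits a positive Sasakian structure but on which no Sasakian structure has an extremal Sasakian metric?
\end{quote}

The question concerns a smooth manifold, not one space $\mathcal S(\xi)$. An obstruction in one such space says nothing about the others, and there are usually many others: one may change the transverse holomorphic structure, and when a torus of rank $k$ containing the Reeb flow acts by automorphisms one may move $\xi$ in a $k$-dimensional family (Lemma~\ref{lem:reeb}). With this much room one would guess that some structure is always extremal. The round spheres support the guess, and in dimension $3$ it is correct (Theorem~\ref{thm:C}). In dimension $7$ it is false.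

Let $p\equiv1\pmod4$ be a prime, let $u\in\mathbb Z$ satisfy $u^2\equiv-1\pmod p$, so that $u$ has order $4$ modulo $p$, and let $q\neq p$ be an odd prime. Put
\[
\Gamma=\Gamma_p=\langle a,\gamma\mid a^p=\gamma^8=1,\ \gamma a\gamma^{-1}=a^u\rangle\cong\mathbb Z_p\rtimes\mathbb Z_8 .
\]
This group has order $8p$ and center $\langle\gamma^4\rangle$. Let $F(z)=z_0z_2+z_1z_3$ and, for odd $m\geq1$,
\[
Y_m=\{(z,w)\in\mathbb C^4\times\mathbb C: F(z)+w^m=0\},\qquad L_m=Y_m\cap S^9 .
\]
With $\zeta=e^{2\pi i/p}$, $\varepsilon=e^{2\pi i/8}$ and indices $j$ taken modulo $4$, let $\Gamma$ act on $Y_q$ by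
\begin{equation}\label{eq:action}
a(z,w)=\bigl((\zeta^{u^j}z_j)_j,\,w\bigr),\qquad \gamma(z,w)=\bigl((\varepsilon^qz_{j+1})_j,\,\varepsilon^2w\bigr),
\end{equation}
and put $M_{p,q}=L_q/\Gamma$.

\begin{theorem}\label{thm:A}
$M_{p,q}$ is a closed $7$-manifold that admits a positive Sasakian structure, and no Sasakian structure on $M_{p,q}$ has an extremal Sasakian metric. For distinct pairs $(p,q)$ these manifolds are not homotopy equivalent, so there are infinitely many examples.
\end{theorem}

To exclude all Sasakian structures one has to describe all of them, starting from the topology of the manifold alone. The next theorem does this.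

\begin{theorem}\label{thm:B}
Let $M$ be a closed connected $7$-manifold with $\pi_1(M)\cong\Gamma_p$ whose universal cover $\widetilde M$ satisfies
\begin{equation}\label{eq:H}\tag{H}
H^0(\widetilde M;\mathbb Z)=H^7(\widetilde M;\mathbb Z)=\mathbb Z,\qquad H^4(\widetilde M;\mathbb Z)=\mathbb Z_q,\qquad H^i(\widetilde M;\mathbb Z)=0\ \text{ otherwise.}
\end{equation}
\begin{enumerate}
\item[(1)] Every Sasakian structure on $M$ is quasi-regular and positive. The leaf space of its lift to $\widetilde M$ is $\mathbb P^3$ with orbifold multiplicity $q$ along a smooth quadric and no other orbifold points.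
\item[(2)] No Sasakian structure on $M$ is extremal.
\item[(3)] $M$ admits a Sasakian structure if and only if $M$ is diffeomorphic to $M_{p,q}$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
Every closed positive Sasakian $3$-manifold admits a Sasakian metric of constant curvature, which is extremal.
\end{theorem}

Dimension $5$ is not settled here.

The proof of Theorem~\ref{thm:B} combines an analytic obstruction with a rigidity argument; both are visible on $M_{5,3}$, which is worked out in Section~\ref{sec:model}. The obstruction is that on a Ricci-flat cone structure for $Y_m$ the function $w$ would grow too slowly. The rigidity starts from a congruence: when $a$ and $\gamma$ act freely and commute with a locally free circle action, the circle orbits preserved by $a$ come in families of four, so $4$ divides the Euler characteristic of the orbit space. With Smith theory this determines the isotropy of the Reeb flow (Section~\ref{sec:isotropy}), and the classification of Fano threefolds then determines the leaf space (Section~\ref{sec:leaf}). The group $\Gamma$ leaves no holomorphic vector field on $\mathbb P^3$ invariant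 (Section~\ref{sec:fields}), so the Reeb field cannot be moved and extremal metrics have constant scalar curvature. Sections~\ref{sec:CR} and~\ref{sec:noextremal} recover the function $w$ from an arbitrary Sasakian structure and apply the obstruction, and Section~\ref{sec:unique} recovers the whole cone $Y_q$ with its $\Gamma$-action.

\section{Background}\label{sec:background}

Manifolds are connected unless they arise as fixed point sets. We write $\mu_k\subset S^1$ for the group of $k$-th roots of unity. A real $(1,1)$-form $\beta$ is \emph{positive} if $\beta(X,JX)>0$ for $X\neq0$. For a real function $\varphi$ on a complex manifold, $d\varphi\circ J=i\partial\varphi-i\bar\partial\varphi$, so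
\begin{equation}\label{eq:ddc}
d(d\varphi\circ J)=-2i\partial\bar\partial\varphi .
\end{equation}

\subsection{The CR description}
Let $D=\ker\eta$. We fix the sign of $\Phi$ so that the complex structure of the cone is $J|_D=\Phi$, $J(r\partial_r)=\xi$. Then $\Phi\xi=0$ and $g=\eta^2+g^T$ with $g^T(X,Y)=\frac12d\eta(X,\Phi Y)$; in particular $d\eta(X,\Phi X)>0$ for $0\neq X\in D$. The field $\xi$ is a unit Killing field whose flow preserves $\eta$ and $\Phi$, and $(D,\Phi|_D)$ is a \emph{CR structure}: the $i$-eigenbundle of $\Phi$ in $D\otimes\mathbb C$ is closed under brackets. Conversely, if $(D,J_D)$ is a CR structure and $\eta$ is a contact form with kernel $D$ and $d\eta(X,J_DX)>0$ on $D\setminus0$ whose Reeb flow preserves $J_D$, then these formulas define a Sasakian structure. The basic example is the round sphere $S^{2n+1}\subset\mathbb C^{n+1}$, with $\eta_0=\sum(x_jdy_j-y_jdx_j)$ and $D$ the field of complex tangent hyperplanes; it is preserved by $U(n+1)$.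

\begin{lemma}\label{lem:reeb}
Let $(D,J_D)$ be a CR structure, $\eta$ a $1$-form with kernel $D$ and $d\eta(X,J_DX)>0$ on $D\setminus0$, and $\xi'$ a vector field with $\eta(\xi')>0$ whose flow preserves $\eta$ and $J_D$. Then $\eta'=\eta/\eta(\xi')$ is a contact form with Reeb field $\xi'$, and $(D,J_D,\eta')$ defines a Sasakian structure.
\end{lemma}

\begin{proof}
The flow of $\xi'$ preserves $\eta$ and $\eta(\xi')$, so $\mathcal L_{\xi'}\eta'=0$. Since $\eta'(\xi')=1$, Cartan's formula gives $\iota_{\xi'}d\eta'=0$. On $D$ we have $d\eta'=d\eta/\eta(\xi')$, which keeps the positivity.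
\end{proof}

The case $\xi'=\xi/c$ with a constant $c>0$ is a \emph{transverse homothety}: $\eta\mapsto c\eta$, $\xi\mapsto\xi/c$, $g^T\mapsto cg^T$, with $\Phi$ unchanged.

\subsection{Transverse geometry and the cone}
A small submanifold transverse to $\xi$ inherits from $TM/\mathbb R\xi\cong D$ a K\"ahler structure with metric $g^T$ and K\"ahler form $\omega^T=\frac12d\eta$, and the holonomy maps between such slices are holomorphic isometries. A form is \emph{basic} if it is locally pulled back from a slice; $\partial$ and $\bar\partial$ act on basic forms, and for a basic function $\varphi$ the form $d\varphi\circ\Phi$ is the pull-back of $d\varphi\circ J$, so \eqref{eq:ddc} holds with $\Phi$ in place of $J$. The transverse Ricci form is $\rho^T=-i\partial\bar\partial\log\det(g^T_{j\bar k})$, and $[\rho^T]_B=2\pi c_1(\mathcal F_\xi)$ in basic cohomology. The curvatures of $g$ and $g^T$ are related by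
\begin{equation}\label{eq:curv}
\mathrm{Ric}_g(\xi,\cdot)=2n\,\eta,\qquad \mathrm{Ric}_g|_D=\mathrm{Ric}^T-2g^T,\qquad s^T=s_g+2n .
\end{equation}
Hence $\rho^T=(2n+2)\omega^T$ if and only if $\mathrm{Ric}_g=2n\,g$, which holds if and only if the cone is Ricci-flat. The function $s_g$ is basic, and its gradient is \emph{transversally holomorphic} if the $(1,0)$-part of its projection to each slice is a holomorphic vector field.

The analytic obstruction is the following form of the theorems of Lichnerowicz and Obata, which say that on a closed $7$-manifold with $\mathrm{Ric}_g=6g$ every nonzero eigenvalue of the Laplacian is at least $7$, with equality only for the unit round sphere.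

\begin{lemma}\label{lem:LO}
Let $(Z,g)$ be a closed Sasakian $7$-manifold with $\mathrm{Ric}_g=6g$. If $r^\lambda f$ is a nonzero holomorphic function on $C(Z)$, with $f$ a function on $Z$ and $\lambda>0$, then $\lambda\geq1$, and $\lambda=1$ only if $(Z,g)$ is isometric to the round $S^7$.
\end{lemma}

\begin{proof}
Holomorphic functions on a K\"ahler manifold are harmonic. The Laplacian of the cone is $\partial_r^2+7r^{-1}\partial_r+r^{-2}\Delta_g$, with $\Delta_g$ the nonpositive Laplacian of $g$, so $-\Delta_gf=\lambda(\lambda+6)f$. This eigenvalue is nonzero because $\lambda>0$. So $\lambda(\lambda+6)\geq7$, that is $(\lambda-1)(\lambda+7)\geq0$, and equality holds only on the round sphere.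
\end{proof}

\subsection{Sasakian circle actions}\label{sub:circle}
Suppose the Reeb field of a closed Sasakian manifold $N$ of dimension $2d+1$ generates a circle action, which we normalize to be effective. The isotropy group $G_x\subset S^1$ is finite cyclic. It acts unitarily on $D_x\cong\mathbb C^d$, and faithfully, since an isometry that fixes $x$ and acts trivially on $T_xN=\mathbb R\xi\oplus D_x$ is the identity. By the slice theorem and the linearization of finite groups of holomorphic maps at a fixed point, the orbit of $x$ has an invariant neighborhood $S^1\times_{G_x}\mathcal U$, where $\mathcal U\subset\mathbb C^d$ is a ball carrying the transverse complex structure and $G_x$ acts unitarily. Thus $B=N/S^1$ is a compact K\"ahler orbifold with charts $\mathcal U/G_x$. A multiple of $\eta$ is a connection form for $N\to B$, so the rational Euler class $x\in H^2(B;\mathbb Q)$ is a nonzero multiple of the K\"ahler class when $d\geq 1$. We use the following facts.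
\begin{enumerate}
\item[(K1)] The underlying space of $B$ is projective (Kodaira--Baily), and $b_1(B)$ is even (Hodge theory on $B$).
\item[(K2)] For a finite subgroup $G\subset S^1$, each component of $\mathrm{Fix}(G)$ is a closed submanifold with tangent space $\mathbb R\xi\oplus D^G$, where $D^G$ is a complex subspace. It is a Sasakian submanifold of odd dimension, oriented by its contact form, and everything said here applies to it.
\item[(K3)] Suppose that every $G_x$ is trivial or is a group $\mu_k$ fixing a hyperplane of $D_x$ pointwise. In coordinates $(y_1,\dots,y_d)$ on $\mathcal U$ with $\mu_k$ acting faithfully on $y_d$ only, the invariant holomorphic functions are the holomorphic functions of $(y_1,\dots,y_{d-1},y_d^k)$. So the underlying space of $B$ is a smooth projective variety, and the points with nontrivial isotropy form a smooth hypersurface, along which $B$ is said to have \emph{multiplicity} $k$. A diffeomorphism of $N$ that commutes with $S^1$ and preserves the CR structure induces a homeomorphism of $B$ that is holomorphic off this hypersurface, hence holomorphic by Riemann's extension theorem.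
\end{enumerate}

\subsection{Topological tools}\label{sub:top}
\emph{Gysin sequence.} For an $S^1$-space $Z$ let $H^*_{S^1}(Z)=H^*(Z\times_{S^1}ES^1)$. There is a class $x\in H^2_{S^1}(Z)$, invariant under all maps commuting with $S^1$, and an exact sequence
\begin{equation}\label{eq:gysin}
\cdots\to H^{i-1}(Z)\to H^{i-2}_{S^1}(Z)\xrightarrow{\ \cup x\ }H^i_{S^1}(Z)\to H^i(Z)\to H^{i-1}_{S^1}(Z)\to\cdots .
\end{equation}
If the action is free, $H^*_{S^1}(Z)=H^*(Z/S^1)$ and $x$ is the Euler class; if it is locally free, the same holds over $\mathbb Q$. Let $N$ be a closed $(2d+1)$-manifold with a locally free circle action and $B=N/S^1$.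
\begin{enumerate}
\item[(G1)] If $N$ is a rational homology sphere, then $H^*(B;\mathbb Q)=\mathbb Q[x]/x^{d+1}$. Indeed, $H^i(B;\mathbb Q)=0$ for $i>2d$; and if $d\geq1$, then $H^1(B;\mathbb Q)$ injects into $H^1(N;\mathbb Q)=0$ and $\cup x\colon H^{i-2}\to H^i$ is bijective for $2\leq i\leq2d$.
\item[(G2)] If $x\neq0$, then $\cup x$ is injective on $H^0(B;\mathbb Q)$, so $b_1(N)=b_1(B)$; if this number is $0$, then $b_2(B)=b_2(N)+1$. With (K1), $b_1(N)$ is even in the Sasakian case when $d\geq1$.
\end{enumerate}

\emph{Smith inequality.} If $r$ is a prime and $\mathbb Z_r$ acts smoothly on a closed manifold $Z$, then $\sum_i\dim H^i(Z^{\mathbb Z_r};\mathbb F_r)\leq\sum_i\dim H^i(Z;\mathbb F_r)$. The same holds for $\mathbb Z_{r^k}$, by induction, because $Z^{\mathbb Z_{r^k}}$ is the fixed set of $\mathbb Z_{r^k}/\mathbb Z_{r^{k-1}}$ on $Z^{\mathbb Z_{r^{k-1}}}$. Also $b_i(Z)\leq\dim H^i(Z;\mathbb F_r)$, and a closed oriented manifold of positive dimension has total $\mathbb F_r$-Betti number at least $2$.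

\emph{Transfer.} If a finite group $G$ acts smoothly on a closed manifold $Z$ and $|G|$ is invertible in $R$, then $H^*(Z/G;R)=H^*(Z;R)^G$.

\emph{Meridians.} If $\Sigma\subset Z$ is a closed submanifold of codimension $2$, then $\pi_1(Z\setminus\Sigma)\to\pi_1(Z)$ is onto, and its kernel is normally generated by the meridians, the boundaries of small normal discs.

\section{Dimension three}\label{sec:three}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $M^3$ be closed and positive Sasakian. By a theorem of Boyer, Galicki and Nakamaye, a closed positive Sasakian manifold carries a Sasakian metric of positive Ricci curvature. By Hamilton's theorem (1982), $M$ is then diffeomorphic to $S^3/\Gamma_0$ for a finite group $\Gamma_0\subset O(4)$ acting freely, and $\Gamma_0\subset SO(4)$ because $\eta\wedge d\eta$ orients $M$. Such a group is conjugate in $O(4)$ to a subgroup of $U(2)$ \cite[\S4]{Scott}, and $U(2)$ preserves the standard Sasakian structure of $S^3$. So $M$ carries a Sasakian metric of constant curvature $1$. Its scalar curvature is constant, so it is extremal.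
\end{proof}

The extremal structure found here need not be related to the given one. This is the freedom that has to be removed in dimension $7$.

\section{The manifolds $M_{p,q}$}\label{sec:model}

The circle acts on $Y_m$ by $t\cdot(z,w)=(t^mz,t^2w)$; let $\xi_0$ be the generator. The same formula with $t\in\mathbb R^+$ gives a flow along which $|z|^2+|w|^2$ increases strictly from $0$ to $\infty$. Since $d(F+w^m)\neq0$ on $Y_m\setminus0$, the link $L_m$ is a closed $7$-manifold and $L_m\cong(Y_m\setminus0)/\mathbb R^+$. By this description, replacing $F$ by any nondegenerate quadratic form gives a diffeomorphic link.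

\begin{lemma}\label{lem:link}
For odd $m\geq3$, $L_m$ is $2$-connected, $H_4(L_m)=0$ and $|H_3(L_m)|=m$.
\end{lemma}

\begin{proof}
$L_m$ is the link of the isolated singularity $x_1^2+\dots+x_4^2+w^m$ in $\mathbb C^5$. By Milnor's theorems it is $2$-connected, and $H_4(L_m)$ and $H_3(L_m)$ are the kernel and cokernel of $\mathfrak m-1$, where $\mathfrak m$ is the monodromy on the free group $H_4$ of the Milnor fiber. By the Brieskorn--Pham formula the eigenvalues of $\mathfrak m$ are $(-1)^4e^{2\pi ik/m}$, $1\leq k\leq m-1$. The characteristic polynomial is $(t^m-1)/(t-1)$, with value $m$ at $t=1$.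
\end{proof}

\begin{proposition}\label{prop:model}
The formulas \eqref{eq:action} define a free unitary action of $\Gamma$ on $L_q$. The quotient $M_{p,q}$ satisfies the hypotheses of Theorem~\ref{thm:B} and carries a Sasakian structure.
\end{proposition}

\begin{proof}
\emph{The action.} The $j$-th $z$-coordinate of both $\gamma a(z,w)$ and $a^u\gamma(z,w)$ is $\varepsilon^q\zeta^{u^{j+1}}z_{j+1}$, so $\gamma a=a^u\gamma$. Also $a^p=1$, and $\gamma^4(z,w)=(\varepsilon^{4q}z,\varepsilon^8w)=(-z,w)$, so $\gamma^8=1$. We have $F\circ a=F$ because $1+u^2\equiv u+u^3\equiv0\pmod p$, and $\gamma$ multiplies both $F$ and $w^q$ by $\varepsilon^{2q}$. So $Y_q$ is preserved.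

\emph{Freeness.} On $Y_q\setminus0$ we have $z\neq0$, so it suffices to show that no nontrivial $\sigma=a^i\gamma^j$ has eigenvalue $1$ on $\mathbb C^4$. For $j=0$ the eigenvalues are $\zeta^{iu^k}\neq1$. For $j=4$ they are $-\zeta^{iu^k}\neq1$, as $p$ is odd. For $j\in\{2,6\}$, $\sigma^2=a^{i(1+u^j)}\gamma^{2j}=\gamma^4=-1$. For odd $j$,
\[
\sigma^4=a^{i(1+u^j+u^{2j}+u^{3j})}\gamma^{4j}=a^{i(1+u^j)(1+u^{2j})}\gamma^{4j}=\gamma^4=-1 .
\]

\emph{Topology.} By Lemma~\ref{lem:link}, $L_q$ is the universal cover, $H_3(L_q)=\mathbb Z_q$ since $q$ is prime, and \eqref{eq:H} follows by Poincar\'e duality.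

\emph{Sasakian structure.} As a real hypersurface of the complex manifold $Y_q\setminus0$, $L_q$ has a CR structure, with $D=\ker\eta_0|_{L_q}$ and $d\eta_0(X,iX)=2|X|^2$. The circle preserves these data and $\eta_0(\xi_0)=q|z|^2+2|w|^2>0$. Lemma~\ref{lem:reeb} gives a Sasakian structure with Reeb field $\xi_0$. The group $\Gamma$ preserves $\eta_0$, the CR structure and $\xi_0$, so the structure descends.
\end{proof}

The order of $\gamma$ is forced. If $\varepsilon^q$ were replaced by a number $c$ with $c^4=1$, then $\gamma^2$ would fix the plane $z_2=c^2z_0$, $z_3=c^2z_1$ pointwise, and there $F=c^2(z_0^2+z_1^2)$ has a zero, which gives a fixed point with $w=0$.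

We now look at the three mechanisms of the proof on the model, with $p=5$, $u=2$, $q=3$ for the numbers.

\begin{example}[the obstruction]\label{ex:obstruction}
Suppose that $L_m$ carries a Sasakian metric with $\mathrm{Ric}_g=6g$ whose K\"ahler cone is the complex manifold $Y_m\setminus0$ and whose Reeb field is $\xi=\nu\xi_0$, $\nu>0$. Since $r\partial_r=-J\xi$, the dilation $r\mapsto e^sr$ is the action of $t=e^{\nu s}$, so a polynomial of weight $k$ is homogeneous of degree $k\nu$ in $r$. The constant $\nu$ is determined. Let $\Omega$ be the nowhere vanishing holomorphic $4$-form on $Y_m\setminus0$ defined by $d(F+w^m)\wedge\Omega=dz_0\wedge\dots\wedge dz_3\wedge dw$; it has weight $(4m+2)-2m=2m+2$. The dilation multiplies the cone metric by $e^{2s}$, so $|\Omega|^2=r^{2\alpha}e^h$ with $\alpha=(2m+2)\nu-4$ and $h$ a basic function on $L_m$. The cone is Ricci-flat, so $i\partial\bar\partial\log|\Omega|^2=0$. Since $d\log r\circ J=-\eta$, \eqref{eq:ddc} gives $i\partial\bar\partial\log r=\omega^T$, and thus $2\alpha\,\omega^T+i\partial\bar\partial h=0$. At a maximum of $h$ this gives $\alpha\geq0$, at a minimum $\alpha\leq0$. Hence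
\[
\nu=\frac2{m+1},\qquad \deg z_j=\frac{2m}{m+1},\qquad \deg w=\frac4{m+1}.
\]
For $m=1$ these are the degrees $1$ and $2$ of $z_j$ and $w=-F(z)$ on $Y_1\cong\mathbb C^4$. For $m=3$ they are $3/2$ and $1$, so Lemma~\ref{lem:LO} would make $L_3$ a sphere, contrary to $H_3(L_3)=\mathbb Z_3$. For $m>3$ the degree of $w$ is positive and less than $1$, which Lemma~\ref{lem:LO} forbids. The functions $z_j$ never violate the bound; the obstruction lies in $w$, the $m$-th root of $-F(z)$.
\end{example}

\begin{example}[$\Gamma$ freezes the Reeb field]\label{ex:freeze}
The torus of maps $(t_0z_0,t_1z_1,t_0^{-1}z_2,t_1^{-1}z_3,w)$ acts on $L_q$, so by Lemma~\ref{lem:reeb} the link has a three-dimensional family of Reeb fields $c\,\xi_0+Z$, to which Example~\ref{ex:obstruction} does not apply when $Z\neq0$. Conjugation by $\gamma$ sends $(t_0,t_1)$ to $(t_1,t_0^{-1})$. On the Lie algebra this is a rotation by a right angle, which fixes no $Z\neq0$. So only the multiples of $\xi_0$ descend to $M_{p,q}$.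
\end{example}

\begin{example}[rotation numbers on $M_{5,3}$]\label{ex:rotation}
The map $(z,w)\mapsto[z]$ identifies $L_3/S^1$ with $\mathbb P^3$: given $z$, the solutions $w$ differ by cube roots of unity, which $\mu_3\subset S^1$ permutes transitively. The isotropy is $\mu_3$ over the quadric $F=0$ and trivial elsewhere. The element $a=\mathrm{diag}(\zeta,\zeta^2,\zeta^4,\zeta^3)$ fixes the four coordinate points $P_0,\dots,P_3$. On the orbit over $P_j$, where $w=0$, it acts as the element $\zeta^l$ of the circle with $3l\equiv2^j\pmod5$, so $l=2,4,3,1$ for $j=0,1,2,3$. Passing from $P_j$ to $P_{j+1}=\gamma^{-1}P_j$ multiplies $l$ by $u=2$, and $l\neq0$ because $a$ acts freely. So fixed points come in fours, in agreement with $\chi(\mathbb P^3)=4$. The numbers $1,2,3$, the Euler characteristics of a point, $\mathbb P^1$ and $\mathbb P^2$, are not divisible by $4$, and this is what will exclude isotropy at other primes.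
\end{example}

\section{The isotropy of the Reeb flow}\label{sec:isotropy}

From now on $M$ is as in Theorem~\ref{thm:B} and carries an arbitrary Sasakian structure $(\xi,\eta,\Phi,g)$, which we lift to the closed manifold $\widetilde M$. The group $\Gamma$ acts freely by deck transformations and preserves all structure tensors.

\subsection{A nearby circle action}
The orbits of $\xi$ need not be closed, so there may be no leaf space to study. Let $T$ be the closure of the flow of $\xi$ in $\mathrm{Isom}(\widetilde M,g)$. It is a compact connected abelian group, that is, a torus; it preserves $\eta$ and $\Phi$ and commutes with $\Gamma$. Choose $\xi'\in\mathrm{Lie}(T)$ that generates a circle and is so close to $\xi$ that $\eta(\xi')>0$. By Lemma~\ref{lem:reeb}, $\eta'=\eta/\eta(\xi')$ and the same CR structure define a Sasakian structure with Reeb field $\xi'$, invariant under $\Gamma$ and $T$. We obtain an effective, locally free circle action on $\widetilde M$ that commutes with $\Gamma$ and $T$. Sections~\ref{sec:isotropy} and~\ref{sec:leaf} concern this action; Proposition~\ref{prop:qr} shows that $\xi'$ is proportional to $\xi$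 after all.

\subsection{The congruence}

\begin{lemma}\label{lem:cong}
Let $N$ be a closed manifold with a smooth locally free circle action whose isotropy groups have order prime to $p$. Let $k\in\{1,2\}$, let $\langle a,\gamma^k\rangle\subset\Gamma$ act smoothly and freely on $N$, commuting with the circle, and suppose that $a$ acts trivially on $H^*(B;\mathbb Q)$, $B=N/S^1$. For $l\in\mathbb Z/p$ let $B_l\subset B$ be the image of $N_l=\{x: ax=\zeta^l\cdot x\}$. Then the fixed set $B^a$ is the disjoint union of the closed sets $B_l$, $l\neq0$; $\gamma^{-k}B_l=B_{u^kl}$; $\chi(B^a)=\chi(B)$; and $4/k$ divides $\chi(B)$.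
\end{lemma}

\begin{proof}
By Illman's theorem $N$ is a finite $S^1\times\langle a\rangle$-CW complex, so $B$ is a finite $\langle a\rangle$-CW complex: $a$ fixes each cell pointwise or moves it to a different cell. The alternating sum of the traces of $a$ on cellular chains is therefore $\chi(B^a)$, and on cohomology it is $\chi(B)$.

If $a$ preserves the orbit of $x$, then $ax=\tau\cdot x$ with $\tau\in S^1$ unique modulo $G_x$, and $\tau^p\in G_x$ since $a^p=1$. As $|G_x|$ is prime to $p$, the map $s\mapsto s^p$ is a bijection of $G_x$, so $\tau G_x$ contains exactly one $p$-th root of unity $\zeta^l$. The \emph{rotation number} $l$ is constant on the orbit, and $l\neq0$ because $a$ acts freely. So $B^a$ is the disjoint union of the finitely many compact sets $B_l$, $l\neq0$; each is a union of components of $B^a$, and $\chi(B^a)=\sum_l\chi(B_l)$.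

For $x\in N_l$ we have $a\gamma^{-k}x=\gamma^{-k}a^{u^k}x=\zeta^{u^kl}\cdot\gamma^{-k}x$, so $\gamma^{-k}N_l\subset N_{u^kl}$. Applying this seven times to $N_{u^kl}$ gives $\gamma^kN_{u^kl}=\gamma^{-7k}N_{u^kl}\subset N_{u^{8k}l}=N_l$, so equality holds. Multiplication by $u^k$ on $(\mathbb Z/p)\setminus0$ has all orbits of size $4/k$, and $\chi(B_l)$ is constant on each orbit.
\end{proof}

If $N$ is a rational homology sphere of dimension $2d+1$, then by (G1) $a$ acts trivially on $H^*(B;\mathbb Q)$ and $\chi(B)=d+1$. So in the situation of the lemma,
\begin{equation}\label{eq:cong}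
N\text{ a rational homology sphere of dimension }2d+1\ \Longrightarrow\ 4/k\text{ divides }d+1 .
\end{equation}

\begin{lemma}\label{lem:qgroups}
All isotropy groups of $S^1$ on $\widetilde M$ are $q$-groups.
\end{lemma}

\begin{proof}
Let $r\neq q$ be a prime dividing some isotropy order, $r^k$ the largest power of $r$ that does so, and $N=\mathrm{Fix}(\mu_{r^k})$. Then $N\neq\emptyset$, $N\neq\widetilde M$, and $N$ is $\Gamma$-invariant. By \eqref{eq:H} the total $\mathbb F_r$-Betti number of $\widetilde M$ is $2$. By the Smith inequality and (K2), $N$ is connected with total $\mathbb F_r$-Betti number $2$, so it is a rational homology sphere of dimension $2d+1$ with $d\in\{0,1,2\}$.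

The prime $p$ must be treated first, because Lemma~\ref{lem:cong} needs isotropy prime to $p$. If $r=p$, the circle $S^1/\mu_{p^k}$ acts on $N$ with isotropy prime to $p$ by the maximality of $k$, and \eqref{eq:cong} gives $4\mid d+1$, which is false. So no isotropy order is divisible by $p$, and for $r\neq p$ we apply \eqref{eq:cong} to $S^1$ itself and reach the same contradiction.
\end{proof}

\subsection{Fixed sets of $q$-subgroups}
Let $\Sigma_c=\mathrm{Fix}(\mu_{q^c})$ for $c\geq1$; these sets decrease, are $\Gamma$-invariant, and are empty for large $c$. The group $H^4(\widetilde M;\mathbb Z)=\mathbb Z_q$ contributes to $H^3$ and $H^4$ with $\mathbb F_q$-coefficients, so the Smith bound for $\Sigma_c$ is now $4$, and more configurations have to be examined. Since $q\neq p$, Lemma~\ref{lem:cong} applies to $S^1$ on every invariant submanifold.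

\begin{lemma}\label{lem:types}
If $\Sigma_c\neq\emptyset$, then one of the following holds.
\begin{enumerate}
\item[(i)] $\Sigma_c$ is connected of dimension $5$, and its rational and $\mathbb F_q$-Betti numbers are both $(1,0,1,1,0,1)$.
\item[(ii)] $\Sigma_c=N_1\sqcup N_2$ with $\dim N_i=3$, $N_i/S^1$ is homeomorphic to $S^2$, and $\gamma$ interchanges $N_1$ and $N_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each component contributes at least $2$ to the total Betti number, so there are at most two. The stabilizer in $\Gamma$ of a component $N$ has index at most $2$, so it contains all squares, in particular $\gamma^2$ and $a$, which has odd order. Thus \eqref{eq:cong} is available with $k=2$, and with $k=1$ if $N$ is $\Gamma$-invariant.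

If $\dim N=1$, then \eqref{eq:cong} gives $2\mid1$, which is false.

If $\dim N=3$, then $2+2b_1(N)\leq4$ with $b_1(N)$ even, so $N$ is a rational homology sphere, and $N/S^1$ is a closed oriented surface with $b_1=0$. Since $4\nmid2$, $N$ is not $\Gamma$-invariant. So there are two components, and $\gamma$ interchanges them because $a$ does not. This is (ii).

If $\dim N=5$, then $2+2b_1+2b_2\leq4$ with $b_1$ even, so $b_1=0$ and $b_2\leq1$. If $b_2=0$, \eqref{eq:cong} gives $2\mid3$. So $b_2=1$. The rational Betti numbers of $N$ already add up to $4$, so $N$ is the only component and its $\mathbb F_q$-Betti numbers equal the rational ones. This is (i).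
\end{proof}

Type (ii) passes both the Smith bound and the congruence, so it must be excluded by finer information: the integral structure of \eqref{eq:H} when $\Sigma_1$ itself is of type (ii), and the geometry of the surface $\Sigma_1/S^1$ when type (ii) sits inside type (i).

\begin{proposition}\label{prop:isotropy}
Either the circle acts freely on $\widetilde M$, or there are $m=q^b$, $b\geq1$, and a connected $5$-dimensional submanifold $N$ as in Lemma~\ref{lem:types}(i) such that the isotropy group is $\mu_m$ on $N$ and trivial off $N$.
\end{proposition}

\begin{proof}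
Note first that if $\Sigma_c$ is of type (ii), then every nonempty $\Sigma_{c'}$ with $c'>c$ is of type (ii) by dimension, hence consists of two closed $3$-dimensional submanifolds of $\Sigma_c$ and equals $\Sigma_c$. So the isotropy is constant along $\Sigma_c$.

\emph{Step 1: $\Sigma_1$ is not of type (ii).} Suppose it is, with isotropy $\mu_{q^b}$ on $\Sigma_1=N_1\sqcup N_2$; by Lemma~\ref{lem:qgroups} the action is free elsewhere. We compare equivariant cohomology with integer coefficients in degree $8$. Excising an invariant tube around $\Sigma_1$ identifies $H^j_{S^1}(\widetilde M,\Sigma_1)$ with the cohomology of a compact $6$-manifold relative to its boundary, which vanishes for $j>6$. Hence $H^8_{S^1}(\widetilde M)\cong H^8_{S^1}(\Sigma_1)$.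

Write $H^i=H^i_{S^1}(\widetilde M)$ and use \eqref{eq:gysin} with \eqref{eq:H}. For $i=1,2,3$ it gives $H^1=0$, $H^2=\mathbb Zx$, $H^3=0$. For $i=4$ it gives $0\to H^2\to H^4\to\mathbb Z_q\to H^3=0$, so $H^4/\langle x^2\rangle\cong\mathbb Z_q$. For $i=6,8$ it shows that $\cup x\colon H^4\to H^6$ and $\cup x\colon H^6\to H^8$ are onto. So $H^8/\langle x^4\rangle$ is a quotient of $\mathbb Z_q$: the group $H^8$ has a cyclic subgroup of index at most $q$.

On the other side, $N_i\times_{S^1}ES^1\to N_i/S^1=S^2$ is a bundle with fiber $B\mu_{q^b}$, whose integral cohomology is $\mathbb Z_{q^b}$ in even positive degrees and $0$ in odd degrees. The Serre spectral sequence lives in even bidegrees and degenerates; in total degree $8$ its terms are $E^{0,8}=E^{2,6}=\mathbb Z_{q^b}$. So $|H^8_{S^1}(N_i)|=q^{2b}$, and $H^8_{S^1}(\Sigma_1)$ has order $q^{4b}$ and exponent dividing $q^{2b}$. Every cyclic subgroup has index at least $q^{2b}>q$, a contradiction.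

\emph{Step 2: if $\Sigma_1=N$ is of type (i), the isotropy is constant on $N$.} Let $b$ be maximal with $\Sigma_b=N$ and suppose $\Sigma_{b+1}\neq\emptyset$. It is not of type (i), since a closed $5$-dimensional submanifold of the connected $N$ is $N$. So $\Sigma_{b+1}=N_1\sqcup N_2$ is of type (ii), with constant isotropy $\mu_{q^{b+c}}$, $c\geq1$. The circle $S^1/\mu_{q^b}$ acts on $N$ freely off $N_1\sqcup N_2$ and with isotropy of order $q^c$ along it, fixing the complex line tangent to $N_i$. By (K3) the underlying space $S$ of $N/S^1$ is a smooth projective surface, on which $\gamma$ acts holomorphically and interchanges the disjoint smooth rational curves $C_i=N_i/S^1$. By (G2), $b_1(S)=0$ and $b_2(S)=2$. Since $b_2=2h^{2,0}+h^{1,1}$ and $h^{1,1}\geq1$, we get $h^{1,1}=2$, and the intersection form has signature $(1,1)$ by the Hodge index theorem.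

We claim that $C_1$ and $C_2$ have the same rational class. We have $C_1C_2=0$ and $C_1^2=C_2^2$. If this number were nonzero, the two classes would span a definite plane, which signature $(1,1)$ forbids. So they span a totally isotropic subspace, of dimension at most $1$. The sum $A$ of the $\gamma$-translates of an ample class is ample and $\gamma$-invariant, so $AC_1=AC_2>0$, and proportional classes of equal positive degree are equal. Since $h^1(\mathcal O_S)=0$, $\mathrm{Pic}(S)$ embeds in $H^2(S;\mathbb Z)$. Hence there are $k\geq1$ and a rational function $f$ with divisor $k(C_1-C_2)$, and $f_*\colon\pi_1(S\setminus(C_1\cup C_2))\to\pi_1(\mathbb C^*)=\mathbb Z$ sends meridians to $\pm k$.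

The map $N\setminus\Sigma_{b+1}\to S\setminus(C_1\cup C_2)$ is a circle bundle, so it is onto on $\pi_1$. Compose with $f_*$ and reduce modulo $kq^c$. In the chart of (K3) the normal coordinate of $C_i$ is the $q^c$-th power of the normal coordinate of $N_i$, so a meridian of $N_i$ goes to $\pm kq^c=0$. We obtain a homomorphism $\pi_1(N)\to\mathbb Z/kq^c$ whose image contains $k$, an element of order $q^c$. The image is a cyclic group of order divisible by $q$, so $H^1(N;\mathbb F_q)\neq0$, contrary to (i). Hence $\Sigma_{b+1}=\emptyset$.
\end{proof}

\section{The leaf space}\label{sec:leaf}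

By Proposition~\ref{prop:isotropy} and (K3), the underlying space $V$ of $\widetilde M/S^1$ is a smooth projective threefold on which $\Gamma$ and $T$ act holomorphically. Put $N=\emptyset$ in the free case, and $S=N/S^1\subset V$. Near a point of $N$ the orbifold chart has coordinates $(y_1,y_2,y_3)$, with $\mu_m$ acting faithfully on $y_3$ and $N=\{y_3=0\}$, and $V$ has coordinates $(y_1,y_2,v)$, $v=y_3^m$.

\begin{proposition}\label{prop:leaf}
The action is not free, $V\cong\mathbb P^3$, and $S=Q$ is a smooth quadric. The quotient $M'=\widetilde M/\mu_m$ is a principal circle bundle over $\mathbb P^3$ with Euler class $\pm c_1(\mathcal O(1))$.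
\end{proposition}

\begin{proof}
\emph{Step 1: $V$ is one of four Fano threefolds.} By (G1), $H^*(V;\mathbb Q)=\mathbb Q[x]/x^4$. The composite $\pi_1(\widetilde M\setminus N)\to\pi_1(V\setminus S)\to\pi_1(V)$ is onto, the first map because it comes from a circle bundle and the second by codimension, and it factors through $\pi_1(\widetilde M)=1$. So $V$ is simply connected and $H^2(V;\mathbb Z)=\mathbb Z$. From $b_1=b_3=0$, $b_2=1$ we get $h^{i,0}(V)=0$ for $i>0$, so $\mathrm{Pic}\,V=\mathbb ZH$ with $H$ ample, and the Riemann--Roch formula gives $c_1c_2=24\chi(\mathcal O_V)=24$. Write $K_V=kH$. Then $k\neq0$, since $c_1c_2\neq0$. If $k>0$, then $K_V$ is ample and Yau's inequality \cite{Yau} gives $c_2K_V\geq\frac38K_V^3>0$, whereas $c_2K_V=-24$. So $V$ is a Fano threefold with $b_2=1$ and $b_3=0$. By Iskovskikh's classification \cite[\S12.2]{IP}, $V$ is $\mathbb P^3$, the quadric $Q^3$, $V_5$, or of type $V_{22}$, with $H^3=1,2,5,22$ respectively.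

The cohomology of $\widetilde M$ will show that $H^3$ is a power of $q$. This cannot exclude $V_5$ when $q=5$, so we use the group.

\emph{Step 2: $V\neq V_5$.} Let $\sigma\in\Gamma$ act trivially on $V$. On the connected set $\widetilde M\setminus N$, where the circle acts freely, $\sigma x=t(x)\cdot x$ with $t$ continuous. As $\sigma$ commutes with the circle, $\sigma^jx=t(x)^j\cdot x$, so $t$ takes values in $\mu_{8p}$ and is constant. Thus $\sigma$ acts as an element of $S^1$ and is central in $\Gamma$. So the kernel of $\Gamma\to\mathrm{Aut}(V)$ lies in $\langle\gamma^4\rangle$, and the images satisfy $\bar\gamma\bar a\bar\gamma^{-1}=\bar a^u$ with $\bar a$ of order $p$ and $u\not\equiv\pm1\pmod p$. But $\mathrm{Aut}(V_5)\cong PGL_2(\mathbb C)$ by Mukai and Umemura. There $\bar a$ is $y\mapsto\alpha y$ in a suitable coordinate on $\mathbb P^1$; an element normalizing $\langle\bar a\rangle$ preserves $\{0,\infty\}$, so it is $y\mapsto\beta y^{\pm1}$ and conjugates $\bar a$ to $\bar a^{\pm1}$.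

\emph{Step 3: the action is not free.} Suppose it is, and use \eqref{eq:gysin} over $\mathbb Z$. Since $H^2(\widetilde M)=0$, the Euler class is $\pm H$. Since $H^1(V)=H^3(\widetilde M)=0$, $H^3(V)=0$, so $H^4(V)\cong H_2(V)$ is torsion-free of rank one and dual to $H^2(V)=\mathbb ZH$; thus $H^2$ is $H^3$ times a generator. Then $\mathbb Z_q=H^4(\widetilde M)\cong H^4(V)/\mathbb ZH^2\cong\mathbb Z/H^3$. The only odd prime in $\{1,2,5,22\}$ is $5$, which Step~2 excludes.

\emph{Step 4: the bundle $M'$.} The image in $M'$ of $S^1\times_{G}\mathcal U$ is $(S^1/\mu_m)\times(\mathcal U/G)$ for $G\in\{1,\mu_m\}$, so $M'\to V$ is a principal bundle for the circle $S^1/\mu_m$; let $tH$ be its Euler class. The space $M'$ is simply connected: a loop based at the image of a point $x\in N$ lifts to a path starting at $x$ \cite[II.6.2]{Bredon}, whose endpoint lies in $\mu_m\cdot x=\{x\}$, so the lift is a loop, and it contracts in $\widetilde M$. By \eqref{eq:gysin} and $H^1(V)=0$, $H^2(M';\mathbb Z)\cong\mathbb Z/t$. This group is torsion-free because $H_1(M')=0$, and it has rank $0$ because $H^2(M';\mathbb Q)=H^2(\widetilde M;\mathbb Q)^{\mu_m}=0$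 by transfer. So $t=\pm1$.

\emph{Step 5: $V=\mathbb P^3$.} Let $R=\mathbb Z[1/q]$. By transfer, $H^4(M';R)=H^4(\widetilde M;R)^{\mu_m}=0$, so \eqref{eq:gysin} shows $H^4(V;R)=RH^2$. By Poincar\'e duality some class in $H^4(V;\mathbb Z)$ has product $1$ with the generator $H$; writing it as $\beta H^2$ with $\beta\in R$ gives $\beta H^3=1$. So $H^3$ is a power of the odd prime $q$, hence $1$ or $5$, and Step~2 leaves $V=\mathbb P^3$.

\emph{Step 6: $S$ is a quadric.} By (G2), $b_2(S)=b_2(N)+1=2$. A smooth surface of degree $s$ in $\mathbb P^3$ has $b_2=s^3-4s^2+6s-2$. This polynomial is strictly increasing, as its derivative $3s^2-8s+6$ has negative discriminant, and it equals $2$ at $s=2$.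
\end{proof}

\section{Invariant vector fields and quasi-regularity}\label{sec:fields}

The rotation numbers now determine how $\Gamma$ acts on $\mathbb P^3$, as in Example~\ref{ex:rotation}.

\begin{lemma}\label{lem:fields}
The element $a$ has exactly four fixed points $P_j\in\mathbb P^3$, $j\in\mathbb Z/4$. They are linearly independent, $\gamma^{-1}P_j=P_{j+1}$, and there is $l_0\not\equiv0\pmod p$ such that $a$ acts on the orbit over $P_j$ as $\zeta^{u^jl_0}\in S^1$. Moreover $H^0(\mathbb P^3,T\mathbb P^3)^\Gamma=0$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:cong} to $\widetilde M$ with $k=1$. Since $\chi(B^a)=4$, some $B_{l_0}$ is nonempty, and then so are the four disjoint closed sets $B_{u^jl_0}=\gamma^{-j}B_{l_0}$. So the fixed set of $a$ has at least four components. The image of $a$ in $\mathrm{Aut}(\mathbb P^3)=PGL_4(\mathbb C)$ has finite order, and the components of its fixed set are the projectivized eigenspaces of a lift to $GL_4$. So there are four eigenspaces, each a line, one in each $B_{u^jl_0}$.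

A $\Gamma$-invariant element $Z\in\mathfrak{sl}_4=H^0(\mathbb P^3,T\mathbb P^3)$ commutes with a lift of $a$, which has four distinct eigenvalues, so $Z$ is diagonal in a basis representing the $P_j$. A lift of $\gamma$ permutes these four lines cyclically, so conjugation by it permutes the diagonal entries of $Z$ cyclically. Hence $Z$ is scalar and traceless, so $Z=0$.
\end{proof}

\begin{proposition}\label{prop:qr}
The field $\xi$ is a positive constant multiple of $\xi'$. So the given structure is quasi-regular, and Proposition~\ref{prop:leaf} and Lemma~\ref{lem:fields} describe its leaf space.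
\end{proposition}

\begin{proof}
The action of $T$ on $V$ is a continuous, hence smooth, homomorphism $T\to PGL_4(\mathbb C)$ whose image commutes with $\Gamma$. Its differential takes values in $\mathfrak{sl}_4^\Gamma=0$, so $T$ preserves every circle orbit. In particular $\xi=f\xi'$ for a function $f=\eta'(\xi)$, and $0=\mathcal L_\xi\eta'=df+f\iota_{\xi'}d\eta'=df$. The constant is positive since $1=f\,\eta(\xi')$, and $\eta'=f\eta$.
\end{proof}

\section{CR functions, the Ricci form and the function $W$}\label{sec:CR}

We know the leaf space, but the obstruction of Example~\ref{ex:obstruction} needs functions on $\widetilde M$ and the exact relation between their degree and the Ricci form. Let $\xi_0$ be the generator, of period $2\pi$, of the effective circle action, and define $\nu>0$ by $\xi=\nu\xi_0$. Then $\theta=\nu\eta$ satisfies $\theta(\xi_0)=1$ and $d\theta=2\nu\,\omega^T$.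

A smooth complex function $f$ on an invariant open set is \emph{CR of weight $k$} if $f(t\cdot x)=t^kf(x)$ and $df\circ\Phi=i\,df$ on $D$. Weight $0$ means a holomorphic function on slices. Such an $f$ extends to the cone:
\begin{equation}\label{eq:cone}
f\text{ CR of weight }k\ \Longrightarrow\ r^{k\nu}f\text{ holomorphic on the cone.}
\end{equation}
Indeed, $\tilde f=r^{k\nu}f$ satisfies $d\tilde f(J\,r\partial_r)=\xi\tilde f=ik\nu\tilde f=i\,d\tilde f(r\partial_r)$, and $d\tilde f\circ J=i\,d\tilde f$ on $D$. If $f=|f|e^{i\psi}$ has no zeros, then $f$ is CR of weight $k$ if and only if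
\begin{equation}\label{eq:CR}
|f|\text{ is }S^1\text{-invariant and }\ d\psi=k\theta-d\log|f|\circ\Phi .
\end{equation}
On $\xi_0$ the equation reads $d\psi(\xi_0)=k$; on $D$ it is the real part of $d\log f\circ\Phi=i\,d\log f$, and the imaginary part follows from it by composing with $\Phi$. Applying $d$ and \eqref{eq:ddc} gives
\begin{equation}\label{eq:curvL}
-i\partial\bar\partial\log|f|^2=k\,d\theta .
\end{equation}

Because of the isotropy $\mu_m$, a function of weight $k$ vanishes on $N$ unless $m\mid k$. So weight $m$ is the first weight that can define a line bundle on $V$. For $U\subset V$ open, let $\mathcal L(U)$ be the space of CR functions of weight $m$ on the preimage of $U$.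

\begin{lemma}\label{lem:L}
$\mathcal L$ is an invertible sheaf and $\mathcal L\cong\mathcal O(1)$. The sections of $\mathcal L^k$ are the CR functions of weight $km$, and $s\mapsto|s|^2$ is a Hermitian metric on $\mathcal L$, continuous on $V$ and smooth on orbifold charts, with curvature form $m\,d\theta$.
\end{lemma}

\begin{proof}
Take a neighborhood $S^1\times_G\mathcal U$, $G\in\{1,\mu_m\}$, and work on its $G$-cover $S^1\times\mathcal U$. There $d\theta$ is pulled back from a closed real $(1,1)$-form on the ball $\mathcal U$, which we write as $-i\partial\bar\partial\varphi$ with $\varphi$ real and, after averaging, $G$-invariant. By \eqref{eq:ddc} the form $\theta-\frac12d\varphi\circ\Phi$ is closed. Its period on the circle is $2\pi$, so it equals $d\psi$ with $\psi$ valued in $\mathbb R/2\pi\mathbb Z$. By \eqref{eq:CR}, $f=e^{\varphi/2+i\psi}$ is CR of weight $1$ on $S^1\times\mathcal U$. Since $\varphi$ and $d\psi$ are $G$-invariant, $G$ multiplies $f$ by a character, so $f^m$ descends to a nowhere vanishing CR function of weight $m$ on $S^1\times_G\mathcal U$. A function $s$ is CR of weight $km$ if and only if $s/f^{km}$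 is a $G$-invariant holomorphic function on $\mathcal U$, that is, a holomorphic function on $\mathcal U/G\subset V$. This proves the first claims, and the curvature is given by \eqref{eq:curvL}.

The functions $f^m/|f^m|$ are local trivializations of the principal bundle $M'\to V$, and their transition functions are the arguments of those of $\mathcal L$. So $c_1(\mathcal L)$ is $\pm$ the Euler class, and $\mathcal L\cong\mathcal O(\pm1)$ by Proposition~\ref{prop:leaf}. If $\mathcal L^{-1}\cong\mathcal O(1)$, take a nonzero section of $\mathcal L^{-1}$ and a point where its norm is maximal. Near it the inverse $s$ generates $\mathcal L$ and $\log|s|^2$ has a local minimum on the orbifold chart, so $i\partial\bar\partial\log|s|^2\geq0$ there. But this form is $-m\,d\theta$, which is negative.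
\end{proof}

\begin{proposition}\label{prop:ricci}
There is a smooth $\Gamma$-invariant basic function $h$ on $\widetilde M$ with
\begin{equation}\label{eq:ricci}
\rho^T=4(m+1)\nu\,\omega^T-i\partial\bar\partial h .
\end{equation}
In particular the given Sasakian structure on $M$ is positive.
\end{proposition}

\begin{proof}
The form $\rho^T$ is the curvature of the metric induced by $g^T$ on $\Lambda^3T\mathcal U$. To get a line bundle on $V$, let $\mathcal E$ be the sheaf whose sections over $\mathcal U/G$ are the $G$-invariant holomorphic sections of $(\Lambda^3T\mathcal U)^{\otimes m}$. Off $Q$ it is $K_V^{-m}$. Near $Q$ it is generated by the invariant section $(\partial_{y_1}\wedge\partial_{y_2}\wedge\partial_{y_3})^m$, and $\partial_{y_3}=my_3^{m-1}\partial_v$ gives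
\[
(\partial_{y_1}\wedge\partial_{y_2}\wedge\partial_{y_3})^m=m^mv^{m-1}(\partial_{y_1}\wedge\partial_{y_2}\wedge\partial_v)^m .
\]
Hence $\mathcal E\cong K_V^{-m}(-(m-1)Q)\cong\mathcal O(4m-2(m-1))\cong\mathcal L^{2m+2}$. Fix such an isomorphism. The bundle now has two metrics that are smooth on charts, with curvature forms $m\rho^T$ and $(2m+2)m\,d\theta$. Writing their ratio as $e^{mh}$ gives $\rho^T=(2m+2)\,d\theta-i\partial\bar\partial h$, which is \eqref{eq:ricci}. As $\rho^T$ and $\omega^T$ are $\Gamma$-invariant, we may average $h$ over $\Gamma$, and the identity descends to $M$. There $i\partial\bar\partial h=-\frac12d(dh\circ\Phi)$ is exact in the basic complex, so $2\pi c_1(\mathcal F_\xi)$ is represented by the positive form $4(m+1)\nu\,\omega^T$.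
\end{proof}

Let $z_0,\dots,z_3$ be the basis of $H^0(V,\mathcal L)$ dual to the points $P_j$ of Lemma~\ref{lem:fields}, so that $z_i$ vanishes over $P_j$ for $i\neq j$. These are CR functions of weight $m$ on $\widetilde M$ without common zero, and $x\mapsto[z(x)]$ is the quotient map $\widetilde M\to V=\mathbb P^3$. Let $F_Q$ be the nondegenerate quadratic form that defines $Q$ in these coordinates. The analogue of $w$ is not a section of a line bundle on $V$; it exists because $\widetilde M$ is simply connected.

\begin{proposition}\label{prop:W}
There is a CR function $W$ of weight $2$ on $\widetilde M$ with $F_Q(z)+W^m=0$. It vanishes exactly on $N$.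
\end{proposition}

\begin{proof}
The function $E=-F_Q(z)$ is CR of weight $2m$ and vanishes exactly on $N$. On a chart $S^1\times\mathcal U$ at a point of $N$ it is $f^{2m}$ times a local equation of $Q$, so $E=e\,y_3^m$ with $e$ smooth and nowhere zero. Hence $E_*\colon\pi_1(\widetilde M\setminus N)\to\pi_1(\mathbb C^*)=\mathbb Z$ sends meridians of $N$ to $\pm m$. Since $\pi_1(\widetilde M)=1$, the meridians normally generate $\pi_1(\widetilde M\setminus N)$. So the image lies in $m\mathbb Z$ and $E=W^m$ for a smooth function $W$ on $\widetilde M\setminus N$.

On a small ball around a point of $N$ choose a smooth root $e^{1/m}$. On the connected set $y_3\neq0$ the continuous function $W/(e^{1/m}y_3)$ has $m$-th power $1$, so it is constant, and $W$ extends smoothly across $N$. Off $N$ we have $dW=W\,dE/(mE)$, so $dW\circ\Phi=i\,dW$ on $D$, and this holds everywhere by continuity. Finally, for $x\notin N$ the function $\vartheta\mapsto W(e^{i\vartheta}\cdot x)/(e^{2i\vartheta}W(x))$ is continuous, has $m$-th power $1$ and equals $1$ at $\vartheta=0$. So $W$ has weight $2$.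
\end{proof}

\section{No extremal metric}\label{sec:noextremal}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Suppose that $g$ is extremal, and lift it to $\widetilde M$.

\emph{Step 1: $s_g$ is constant.} The transverse $(1,0)$-part of $\mathrm{grad}\,s_g$ is a $G$-invariant holomorphic vector field on each chart $\mathcal U$, and the collection is $\Gamma$-invariant. We check that it descends to $V$ across $Q$. In the field $\alpha_1\partial_{y_1}+\alpha_2\partial_{y_2}+\alpha_3\partial_{y_3}$, invariance means that $\alpha_1,\alpha_2$ contain only powers $y_3^k$ with $k\equiv0$ and $\alpha_3$ only those with $k\equiv1\pmod m$. So $\alpha_1,\alpha_2$ are holomorphic in $(y_1,y_2,v)$, $\alpha_3=y_3\beta(y_1,y_2,v)$, and $y_3\partial_{y_3}=mv\partial_v$. We obtain an element of $H^0(\mathbb P^3,T\mathbb P^3)^\Gamma$, which is $0$ by Lemma~\ref{lem:fields}. As $s_g$ is basic, $ds_g=0$.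

\emph{Step 2: reduction to the Einstein case.} By \eqref{eq:curv}, $s^T$ is constant, so the trace of \eqref{eq:ricci} with respect to $\omega^T$ shows that $\mathrm{tr}_{\omega^T}(i\partial\bar\partial h)$ is constant. This constant is $\leq0$ at a maximum of $h$ and $\geq0$ at a minimum, so it is $0$, and $h$ is constant by the strong maximum principle on charts. Thus $\rho^T=4(m+1)\nu\,\omega^T$. A transverse homothety leaves $\rho^T$, the CR structure, $\xi_0$ and $W$ unchanged and replaces $\omega^T$ by $c\,\omega^T$ and $\nu$ by $\nu/c$. Choose $c$ so that $4(m+1)\nu=8$. Then $\mathrm{Ric}_g=6g$ and $\nu=2/(m+1)$, as in Example~\ref{ex:obstruction}.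

\emph{Step 3: the contradiction.} By \eqref{eq:cone} and Proposition~\ref{prop:W}, $r^\lambda W$ is a nonzero holomorphic function on $C(\widetilde M)$ with $\lambda=2\nu=4/(m+1)>0$. Since $m\geq q\geq3$, $\lambda\leq1$. By Lemma~\ref{lem:LO}, $\lambda=1$ and $\widetilde M$ is isometric to $S^7$, which contradicts $H^4(\widetilde M;\mathbb Z)=\mathbb Z_q\neq0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:model}, $M_{p,q}$ satisfies the hypotheses of Theorem~\ref{thm:B} and has a Sasakian structure. It is positive by Proposition~\ref{prop:ricci}, and no Sasakian structure is extremal by Theorem~\ref{thm:B}(2). The numbers $|\pi_1|=8p$ and $|H_3(\widetilde M)|=q$ are homotopy invariants.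
\end{proof}

\begin{remark}[the hypotheses]
The torsion in $H^4(\widetilde M)$ cannot be dropped. With $q$ replaced by $1$, the formulas \eqref{eq:action} on $\mathbb C^4$ define a subgroup $\Gamma\subset U(4)$, and the proof of freeness, which uses only that $q$ is odd, shows that it acts freely on $S^7$. The quotient $S^7/\Gamma$ has fundamental group $\Gamma_p$ and a round Sasakian metric. In the proof, the torsion forces isotropy (Step~3 of Proposition~\ref{prop:leaf}), hence $m\geq3$, and excludes the equality case of Lemma~\ref{lem:LO}. That $u$ has order $4$ is used three times: for the divisibility by $4$, where divisibility by $2$ would allow a $3$-dimensional fixed set in Lemma~\ref{lem:qgroups}; to exclude $V_5$; and to produce four isolated fixed points in Lemma~\ref{lem:fields}. The condition $q\neq p$ makes the rotation numbers well defined. That $q$ is prime leaves a single prime at which the Smith bound exceeds $2$, and that it is odd excludes $H^3=2$ and is used again below.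
\end{remark}

\section{The cone and the group action}\label{sec:unique}

It remains to show that $m=q$ and that $M\cong M_{p,q}$. The functions $z_j$ and $W$ satisfy the equation of the model, so we use them as coordinates. Let $Y'=\{F_Q(z)+w^m=0\}\setminus0\subset\mathbb C^5$, a complex manifold of dimension $4$. Let $\tau=|\tau|t\in\mathbb C^*$ act on $C(\widetilde M)$ by $(x,r)\mapsto(t\cdot x,|\tau|^{1/\nu}r)$ and on $Y'$ by $(\tau^mz,\tau^2w)$.

\begin{proposition}\label{prop:cone}
The map $\Psi=(r^{m\nu}z_0,\dots,r^{m\nu}z_3,\,r^{2\nu}W)\colon C(\widetilde M)\to Y'$ is a $\mathbb C^*$-equivariant biholomorphism, and $m=q$.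
\end{proposition}

\begin{proof}
The map is holomorphic by \eqref{eq:cone}, equivariant by the weights, and has values in $Y'$ by Proposition~\ref{prop:W}. The $\mathbb C^*$-orbits in the cone are the fibers over $\mathbb P^3$.

\emph{Injectivity.} Two points with the same image have the same $[z]$, so they differ by some $\tau\in\mathbb C^*$, and $\tau^m=1$ since $z\neq0$. If $W\neq0$, then also $\tau^2=1$, so $\tau=1$ as $m$ is odd. If $W=0$, the points lie over $N$, where $\tau\in\mu_m$ acts trivially.

\emph{Surjectivity.} Let $(z,w)\in Y'$; then $z\neq0$. Choose a point of the cone over $[z]$ and move it by $\mathbb C^*$ so that its image is $(z,w')$. Then $w'^m=w^m$, so $w=\omega w'$ with $\omega\in\mu_m$. As $m$ is odd, $\omega=\tau^2$ for some $\tau\in\mu_m$, and $\tau$ does not change $z$.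

A bijective holomorphic map between complex manifolds of the same dimension is biholomorphic. Dividing by $\mathbb R^+$ gives $\widetilde M\cong Y'/\mathbb R^+\cong L_m$. By Lemma~\ref{lem:link}, \eqref{eq:H} and Poincar\'e duality, $m=|H_3(\widetilde M)|=q$.
\end{proof}

Together with Propositions~\ref{prop:leaf}, \ref{prop:qr} and~\ref{prop:ricci}, this proves Theorem~\ref{thm:B}(1).

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
One direction is Proposition~\ref{prop:model}. For the other, let $M$ carry a Sasakian structure; we bring the action of $\Gamma$ on $Y'$ to the form \eqref{eq:action}.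

\emph{Linearity.} Each $\sigma\in\Gamma$ preserves the space of CR functions of weight $q$, so it acts linearly on $z$. It preserves $N$, so $F_Q(z)\circ\sigma$ is a section of $\mathcal L^2$ with divisor $Q$, hence a multiple of $F_Q(z)$. Then $(W\circ\sigma/W)^q$ is constant on the connected set $\widetilde M\setminus N$, so $W\circ\sigma$ is a multiple of $W$. Thus $\Psi\circ\sigma=A_\sigma\circ\Psi$ with $A_\sigma\in GL_4\times GL_1$, and $\sigma\mapsto A_\sigma$ is an injective homomorphism because $Y'$ spans $\mathbb C^5$ and $\Psi$ is bijective.

\emph{The action on $z$.} By Lemma~\ref{lem:fields}, $A_a$ is diagonal, and evaluating $z_j$ on the orbit over $P_j$ shows that it multiplies $z_j$ by $\zeta^{ql_0u^j}$. Since $ql_0$ is invertible modulo $p$, we may replace $a$ by a power, which satisfies the same relation with $\gamma$, so that the factor is $\zeta^{u^j}$. From $\gamma P_{j+1}=P_j$ we get $(A_\gamma z)_j=c_jz_{j+1}$. Choose $c$ with $c^4=c_0c_1c_2c_3$ and $\delta_j$ with $\delta_{j+1}=c\,\delta_j/c_j$, which is consistent around the cycle; in the coordinates $z_j/\delta_j$ all $c_j$ equal $c$.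

\emph{The quadric.} Write $F_Q\circ A_a=\tau F_Q$ with $\tau^p=1$. Since $F_Q\circ A_\gamma$ is a multiple of $F_Q$, the relation $A_\gamma A_aA_\gamma^{-1}=A_a^u$ gives $\tau=\tau^u$, so $\tau=1$. A monomial $z_iz_j$ is $A_a$-invariant if and only if $u^{j-i}\equiv-1$, that is, $j-i\equiv2\pmod4$. So $F_Q=\alpha z_0z_2+\beta z_1z_3$, with $\alpha\beta\neq0$ by nondegeneracy. Now $F_Q\circ A_\gamma=c^2(\beta z_0z_2+\alpha z_1z_3)$ is proportional to $F_Q$, so $\beta=\pm\alpha$. If $\beta=-\alpha$, put $z_j'=i^jz_j$; then $z_0'z_2'=-z_0z_2$, $z_1'z_3'=z_1z_3$, and $c$ is replaced by $-ic$. After this and a common rescaling of the $z_j$, $F_Q=F$ and $Y'=Y_q\setminus0$.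

\emph{The action on $w$.} Since $A_a$ preserves $F$ and $Y_q$, it multiplies $w$ by a $q$-th root of unity that is also a $p$-th root of unity, hence by $1$. Since $F\circ A_\gamma=c^2F$, $A_\gamma$ multiplies $w$ by a number $d$ with $d^q=c^2$. We have $A_\gamma^4(z,w)=(c^4z,d^4w)$, so $\gamma^8=1$ gives $c^8=d^8=1$. Then $(d^4)^q=c^8=1$ and $(d^4)^2=1$ with $q$ odd give $d^4=1$, and $c^4\neq1$ because $\gamma^4$ acts nontrivially. So $c$ is a primitive eighth root of unity. Put $\varepsilon'=c^q$. Since $q^2\equiv1\pmod8$, $c=\varepsilon'^q$ and $d=d^{q^2}=c^{2q}=\varepsilon'^2$.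

\emph{Conclusion.} The action is \eqref{eq:action} with $\varepsilon$ replaced by some $\varepsilon'\in\{\pm\varepsilon,\pm\bar\varepsilon\}$. It is unitary and commutes with $\mathbb R^+$, so $M=C(\widetilde M)/(\mathbb R^+\times\Gamma)$ is diffeomorphic to the quotient of $L_q$ by this action. The map $z_j\mapsto(-1)^jz_j$ preserves $F$ and $L_q$, commutes with $A_a$, and replaces $(c,d)$ by $(-c,d)$, that is, $\varepsilon'$ by $-\varepsilon'$. Complex conjugation preserves $L_q$, conjugates $A_a$ to $A_a^{-1}$, and replaces $\varepsilon'$ by $\bar\varepsilon'$. So the four groups of diffeomorphisms of $L_q$ are conjugate, and $M\cong M_{p,q}$.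
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGS} Charles P. Boyer, Krzysztof Galicki, and Santiago R. Simanca, \emph{The Sasaki Cone and Extremal Sasakian Metrics}, arXiv:0801.0217 (2008).

\bibitem{Bredon} Bredon, \emph{Compact Transformation Groups}.

\bibitem{IP} Iskovskikh and Prokhorov, \emph{Fano Varieties}.

\bibitem{Scott} P. Scott, \emph{The geometries of $3$-manifolds}.

\bibitem{Yau} Yau, PNAS (1977).

\end{thebibliography}
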